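\title{Non-isomorphic totally real fields with isometric log unit lattices}

\begin{abstract}
The log unit lattice of a totally real number field is the image of its unit group under the logarithmic embedding, viewed as a Euclidean lattice. We construct infinitely many pairs of non-isomorphic totally real fields of degree $12$ whose log unit lattices are isometric. This disproves, unconditionally, the conjecture that a totally real field is determined by its log unit lattice. Both fields of a pair are biquadratic over the cubic subfield $D$ of $\mathbb{Q}(\zeta_7)$ and contain, up to isomorphism, the same three quadratic extensions of $D$, assembled in two different ways. A choice of quadratic residue symbols forces both lattices to split orthogonally along these subfields. We also give a criterion for rational isometry of log unit lattices, whose converse direction assumes the weak Schanuel conjecture.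
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a totally real number field of degree $n$, with real embeddings $\sigma_1,\dots,\sigma_n$ and unit group $\mathcal{O}_K^\times$. By Dirichlet's unit theorem, the image of
\[
\operatorname{Log}_K\colon \mathcal{O}_K^\times\to\mathbb{R}^n,\qquad u\mapsto(\log|\sigma_1(u)|,\dots,\log|\sigma_n(u)|),
\]
is a lattice $\Lambda_K$ of rank $n-1$ in the hyperplane $x_1+\dots+x_n=0$. This is the \emph{log unit lattice} of $K$; we give it the standard inner product of $\mathbb{R}^n$. Two such lattices are \emph{isometric}, written $\Lambda_{K_1}\cong\Lambda_{K_2}$, if some linear isometry between their real spans maps one onto the other. Equivalently, they have the same rank $r$ and Gram matrices related by $G_2=P^TG_1P$ with $P\in GL_r(\mathbb{Z})$.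

How much of $K$ does $\Lambda_K$ remember? Its rank gives the degree. Its covolume is $\sqrt n\,R_K$, where $R_K$ is the regulator, because deleting one coordinate scales volumes in the hyperplane by $1/\sqrt n$. In degree $1$ there is only one field. In degree $2$, embed $K$ in $\mathbb{R}$ and let $\varepsilon>1$ be the fundamental unit; then $\Lambda_K$ is generated by $(\log\varepsilon,-\log\varepsilon)$, a vector of length $\sqrt2\log\varepsilon$, so the lattice determines the real number $\varepsilon$ and with it $K=\mathbb{Q}(\varepsilon)$. Thus in degree at most $2$ the lattice determines the field.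

In higher degree, an isometry is a system of quadratic identities between logarithms of algebraic numbers, and one expects such identities only for formal reasons. This expectation is the \emph{weak Schanuel conjecture}: logarithms of nonzero algebraic numbers that are linearly independent over $\mathbb{Q}$ are algebraically independent over $\overline{\mathbb{Q}}$. The following results, both conditional on it, are quoted in \cite{Cruz}.
\begin{itemize}
\item[(a)] Totally real fields with isometric log unit lattices have the same regulator, the same Dedekind zeta function and the same class number.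
\item[(b)] Real Galois number fields of degree greater than $3$ whose log unit lattices are isometric up to scaling are isomorphic.
\end{itemize}
These facts suggest a positive answer in general, and Cruz \cite{Cruz} poses it as a conjecture.

\medskip
\noindent\textbf{Conjecture.} \emph{Two totally real number fields with isometric log unit lattices are isomorphic.}
\medskip

We show that the conjecture is false. No unproved hypothesis is used.

\begin{theorem}\label{thm:main}
Let $D=\mathbb{Q}(\zeta_7+\zeta_7^{-1})$. There are infinitely many pairs $(K_1,K_2)$ of totally real fields of degree $12$, both biquadratic over $D$, with $K_1\not\cong K_2$ and $\Lambda_{K_1}$ isometric to $\Lambda_{K_2}$. In addition $\zeta_{K_1}=\zeta_{K_2}$, and the regulators and class numbers of $K_1$ and $K_2$ agree.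
\end{theorem}

The proof has a soft part and a hard part. A biquadratic extension $K/D$ has three intermediate fields $F_1,F_2,F_3$, and $\Lambda_K$ contains with finite index an orthogonal sum of four lattices, one depending only on $D$ and one on each $F_i$. Since $D$ has an automorphism of order $3$, the same $F_i$, up to isomorphism, can be assembled into two non-isomorphic fields. This is the soft part. The hard part is to make the finite index equal to $1$ without knowing any units. Section~\ref{sec:biquad} reduces this to a condition (H) on Hilbert symbols, and Section~\ref{sec:linear} turns (H) into a linear system over $\mathbb{F}_2$ and solves it by hand in an example over $\mathbb{Q}$. Section~\ref{sec:primes} chooses primes of $D$ with prescribed residue symbols, Section~\ref{sec:fields} defines the fields and deduces Theorem~\ref{thm:main} from (H), and Section~\ref{sec:H} verifies (H). Section~\ref{sec:rational} is independent of the rest: it describes when $\Lambda_{K_1}\otimes\mathbb{Q}$ and $\Lambda_{K_2}\otimes\mathbb{Q}$ are isometric, and shows that under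 weak Schanuel the conjecture holds in degree at most $6$.

\section{Units of a biquadratic extension}\label{sec:biquad}

Let $D$ be any totally real field. For a totally positive non-square $a\in D^\times$ put $F_a=D(\sqrt a)$, write $x\mapsto x'$ for the nontrivial automorphism of $F_a/D$ and $N(x)=xx'$ for the norm, and let
\[
R(a)=\{r\in\mathcal{O}_{F_a}^\times : N(r)=1\}
\]
be the group of relative units. Throughout this section $a_1,a_2,a_3\in D^\times$ are totally positive, $a_1a_2a_3$ is a square, and each $a_i$ has odd valuation at some prime of $D$. Put $F_i=F_{a_i}$, $R_i=R(a_i)$ and $K=D(\sqrt{a_1},\sqrt{a_2})$. No $a_i$ is a square, and $a_ia_j\equiv a_l$ modulo squares when $\{i,j,l\}=\{1,2,3\}$. So $K$ is totally real, $[K:D]=4$, and $F_1,F_2,F_3$ are the three intermediate fields. By Kummer theory, the \emph{Kummer group} of $K/D$ is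
\begin{equation}\label{eq:kummer}
(K^{\times2}\cap D^\times)/D^{\times2}=\{1,a_1,a_2,a_3\}.
\end{equation}

\subsection*{The orthogonal sublattice}

\begin{lemma}\label{lem:orth}
\begin{itemize}
\item[(i)] The subgroups $\operatorname{Log}_K(\mathcal{O}_D^\times)$, $\operatorname{Log}_K(R_1)$, $\operatorname{Log}_K(R_2)$, $\operatorname{Log}_K(R_3)$ of $\Lambda_K$ are mutually orthogonal. Their sum $\Lambda_K^0$ satisfies $4\Lambda_K\subset\Lambda_K^0$.
\item[(ii)] $\operatorname{Log}_K(\mathcal{O}_D^\times)\cong2\Lambda_D$ and $\operatorname{Log}_K(R_i)\cong\sqrt2\,\operatorname{Log}_{F_i}(R_i)$.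
\item[(iii)] If $g$ is an automorphism of $D$ and $a\in D^\times$ is a totally positive non-square, then $F_a\cong F_{ga}$ and $\operatorname{Log}_{F_a}R(a)\cong\operatorname{Log}_{F_{ga}}R(ga)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $E\subset K$ be a subfield, $f\in\mathcal{O}_E^\times$ and $r\in\mathcal{O}_K^\times$. Grouping the embeddings of $K$ by their restriction $\tau$ to $E$ gives
\[
\langle \operatorname{Log}_Kf,\operatorname{Log}_Kr\rangle=\sum_{\tau}\log|\tau f|\cdot\log|\tau N_{K/E}(r)| ,
\]
which vanishes if $N_{K/E}(r)=1$. For $r\in R_j$ we have $N_{K/D}(r)=N(r)^2=1$. For $i\neq j$ the generator of $\operatorname{Gal}(K/F_i)$ restricts to the generator of $\operatorname{Gal}(F_j/D)$, so $N_{K/F_i}(r)=N(r)=1$. This proves orthogonality. If $\operatorname{Gal}(K/F_i)=\{1,\gamma_i\}$, then for $u\in\mathcal{O}_K^\times$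
\begin{equation}\label{eq:norms}
\prod_{i=1}^3N_{K/F_i}(u)=u^3\,\gamma_1(u)\gamma_2(u)\gamma_3(u)=u^2N_{K/D}(u).
\end{equation}
For $v\in\mathcal{O}_{F_i}^\times$ we have $v^2=N(v)\cdot v/v'$ with $v/v'\in R_i$. Squaring \eqref{eq:norms} gives $u^4\in\mathcal{O}_D^\times R_1R_2R_3$.

(ii) Each embedding of $D$ has four extensions to $K$, and each embedding of $F_i$ has two, so squared lengths are multiplied by $4$ and by $2$.

(iii) Extend $g$ to an isomorphism $\psi\colon F_a\to F_{ga}$ by $\sqrt a\mapsto\sqrt{ga}$. It commutes with conjugation, so $\psi(R(a))=R(ga)$, and $\operatorname{Log}_{F_a}(r)$ and $\operatorname{Log}_{F_{ga}}(\psi r)$ differ by a fixed permutation of the coordinates.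
\end{proof}

Suppose that $g_1,g_2,g_3$ are automorphisms of $D$ such that $g_1(a_1)g_2(a_2)g_3(a_3)$ is again a square, and let $K^*=D(\sqrt{g_1a_1},\sqrt{g_2a_2})$. Lemma~\ref{lem:orth} gives $\Lambda_K^0\cong\Lambda_{K^*}^0$. If two of the $g_i$ coincide, say $g_1=g_2=g$, then $g$ extends to an isomorphism $K\to K^*$ and nothing is gained. So the $g_i$ must be distinct, $D$ needs at least three automorphisms, and $12$ is the smallest degree this construction can reach.

It remains to pass from $\Lambda_K^0$ to $\Lambda_K$. The two lattices can differ.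

\begin{example}\label{ex:fail}
Let $D=\mathbb{Q}$ and $(a_1,a_2,a_3)=(21,33,77)$. The elements $x_1=(7+\sqrt{21})/2$ and $x_2=6+\sqrt{33}$ have norms $7$ and $3$, and
\[
\varepsilon_1=x_1/x_1'=x_1^2/7=\tfrac12(5+\sqrt{21})\in R_1,\qquad \varepsilon_2=x_2/x_2'=x_2^2/3=23+4\sqrt{33}\in R_2 .
\]
Since $7\cdot3=21$ is a square in $K$, so is $\varepsilon_1\varepsilon_2$: it is the square of the unit
\[
u=x_1x_2/\sqrt{21}=\tfrac12\bigl(6+2\sqrt{21}+\sqrt{33}+\sqrt{77}\bigr).
\]
If $u=\pm r_1r_2r_3$ with $r_i\in R_i$, then orthogonality gives $\operatorname{Log}_K\varepsilon_1=2\operatorname{Log}_Kr_1$, so $\varepsilon_1=r_1^2$ and $7$ is a square in $\mathbb{Q}(\sqrt{21})$, which is false. Hence $\Lambda_K\ne\Lambda_K^0$.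
\end{example}

The example shows where extra units come from. Modulo squares of $F_i$, a relative unit is congruent to an element of $D^\times$, here $7$ and $3$, and a product of relative units acquires a square root when the product of these elements lies in the Kummer group. We do not know the units, so we confine these elements to a group defined by local conditions.

\subsection*{Hilbert symbols and the group $\Sigma(a)$}

For a place $v$ of $D$ and $\alpha,\beta\in D_v^\times$, the Hilbert symbol $(\alpha,\beta)_v\in\{\pm1\}$ equals $1$ if and only if $\alpha$ is a norm from $D_v(\sqrt\beta)$. It is symmetric, bimultiplicative and trivial on squares. For an odd prime $P$ and $\alpha$ prime to $P$, define $[\alpha/P]\in\mathbb{F}_2$ to be $0$ if $\alpha$ is a square modulo $P$ and $1$ otherwise; write $[\alpha/\varpi]$ if $P=(\varpi)$. We use the following standard facts.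
\begin{itemize}
\item[(S1)] At a real place $v$, $(\alpha,\beta)_v=-1$ if and only if $\alpha$ and $\beta$ are both negative at $v$.
\item[(S2)] At an odd prime $P$, $(\alpha,\beta)_P=(-1)^{[\gamma/P]}$ with $\gamma=(-1)^{v_P(\alpha)v_P(\beta)}\alpha^{v_P(\beta)}\beta^{-v_P(\alpha)}$.
\item[(S3)] If $D_P(\sqrt\beta)/D_P$ is unramified, every unit of $D_P$ is a norm, so $(\alpha,\beta)_P=1$ whenever $v_P(\alpha)$ is even. This applies if $P$ is odd and $v_P(\beta)=0$. It also applies if $P\mid2$ and $\beta\equiv1\pmod 4$, because then $(1+\sqrt\beta)/2$ is a root of $x^2-x-(\beta-1)/4$, whose discriminant $\beta$ is a unit at $P$.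
\item[(S4)] Product formula: $\prod_v(\alpha,\beta)_v=1$ for $\alpha,\beta\in D^\times$.
\end{itemize}

For a totally positive non-square $a$, let $\Sigma(a)\subset D^\times/D^{\times2}$ be the group of classes $\delta$ such that
\begin{itemize}
\item[(i)] $v_P(\delta)$ is even for every finite prime $P$ of $D$ unramified in $F_a$;
\item[(ii)] $(\delta,a)_P=1$ for every finite prime $P$ of $D$.
\end{itemize}
The norm of a unit of $F_a$ lies in $\Sigma(a)$: its valuations vanish, and a global norm is a local norm. For $r\in R(a)$, Hilbert's Theorem 90 gives $r=x/x'$ with $x\in F_a^\times$ unique up to $D^\times$. Since $N(dx)=d^2N(x)$ for $d\in D^\times$, the class $\delta_a(r)=N(x)\in D^\times/D^{\times2}$ is well defined, and $\delta_a$ is a homomorphism.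

\begin{lemma}\label{lem:delta}
Let $r\in R(a)$. Then: \emph{(1)} $r\equiv\delta_a(r)$ modulo $F_a^{\times2}$; \emph{(2)} $\delta_a(r)\in\Sigma(a)$; \emph{(3)} $\delta_a(-1)=-a$, so $-a\in\Sigma(a)$; \emph{(4)} if $\delta_a(r)=1$, then $r=y^2$ with $y\in R(a)$.
\end{lemma}

\begin{proof}
(1) holds because $r=x^2/N(x)$. For (2), condition (ii) holds because $N(x)$ is a norm. Since $r$ is a unit, $x$ and $x'$ have the same valuation at every prime $Q$ of $F_a$. If $P$ is unramified and $Q\mid P$, then $v_P(N(x))=v_Q(x)+v_Q(x')=2v_Q(x)$. For (3), take $x=\sqrt a$. For (4), if $N(x)=d^2$ with $d\in D^\times$, then $y=x/d$ has $y^2=r$, so $y$ is a unit, and $N(y)=1$.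
\end{proof}

\subsection*{The splitting criterion}

The class $-a_i$ always lies in $\Sigma(a_i)$, and it is harmless: it comes from the unit $-1$, which $\operatorname{Log}_K$ kills. The following condition says that these are the only classes that enter into a relation.
\begin{itemize}
\item[\textbf{(H)}] If $\eta\in\mathcal{O}_D^\times$, $\delta_i\in\Sigma(a_i)$ for $i=1,2,3$, and $\eta\delta_1\delta_2\delta_3\in D^{\times2}$, then $\delta_i\in\{1,-a_i\}$ in $D^\times/D^{\times2}$ for each $i$.
\end{itemize}
In Example~\ref{ex:fail}, (H) fails: take $\eta=-1$, $\delta_1=\delta_{21}(-\varepsilon_1)=7\cdot(-21)\equiv-3$, $\delta_2=3$, $\delta_3=1$.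

\begin{proposition}\label{prop:split}
If \emph{(H)} holds, then $\mathcal{O}_K^\times=\mathcal{O}_D^\times R_1R_2R_3$, and hence
\[
\Lambda_K=\Lambda_K^0\;\cong\;2\Lambda_D\perp\sqrt2\,\operatorname{Log}_{F_1}(R_1)\perp\sqrt2\,\operatorname{Log}_{F_2}(R_2)\perp\sqrt2\,\operatorname{Log}_{F_3}(R_3).
\]
\end{proposition}

\begin{proof}
Write $\delta_i(r)$ for $\delta_{a_i}(r)$. The exponent $4$ in Lemma~\ref{lem:orth}(i) comes from two squarings, one in $F_i/D$ and one in $K/F_i$, and we remove them in turn. Since each $a_i$ has an odd valuation, a unit of $D$ is never congruent to $\pm a_i$ modulo squares; this is used once in each step.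

\emph{Step A: $\mathcal{O}_{F_i}^\times=\mathcal{O}_D^\times R_i$.} Let $v\in\mathcal{O}_{F_i}^\times$. Apply (H) with $\eta=N(v)^{-1}$, with $N(v)\in\Sigma(a_i)$ in the $i$th place and $1$ in the other two. Then $N(v)\in\{1,-a_i\}$ modulo squares, so $N(v)=f^2$ with $f\in\mathcal{O}_D^\times$, and $v/f\in R_i$.

\emph{Step B.} Let $u\in\mathcal{O}_K^\times$. By \eqref{eq:norms} and Step A, $u^2=e\,r_1r_2r_3$ with $e\in\mathcal{O}_D^\times$ and $r_i\in R_i$. By Lemma~\ref{lem:delta}(1), the class $\Delta=e\,\delta_1(r_1)\delta_2(r_2)\delta_3(r_3)$ becomes a square in $K$, so $\Delta\in\{1,a_1,a_2,a_3\}$ by \eqref{eq:kummer}. Replacing $(e,r_i)$ by $(-e,-r_i)$ preserves $u^2=er_1r_2r_3$, multiplies $\delta_i(r_i)$ by $-a_i$, and multiplies $\Delta$ by $a_i$. After at most one such replacement $\Delta=1$, and (H) gives $\delta_i(r_i)\in\{1,-a_i\}$ for all $i$. After further replacements $\delta_i(r_i)=1$ for all $i$, so $r_i=y_i^2$ with $y_i\in R_i$ by Lemma~\ref{lem:delta}(4). Then $e=(u/y_1y_2y_3)^2$ is a square in $K$, so $e\in\{1,a_1,a_2,a_3\}$ modulo $D^{\times2}$. As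 $e$ is a unit, $e=f^2$ with $f\in\mathcal{O}_D^\times$, and $u=\pm fy_1y_2y_3$.

The description of $\Lambda_K$ follows from Lemma~\ref{lem:orth}.
\end{proof}

\section{Condition (H) as a linear system}\label{sec:linear}

Let $D$ be totally real of class number $1$. Let $\mathcal{P}_1,\mathcal{P}_2,\mathcal{P}_3$ be disjoint finite sets of prime elements of $\mathcal{O}_D$, at most one of them empty, such that the elements of $\mathcal{P}=\mathcal{P}_1\cup\mathcal{P}_2\cup\mathcal{P}_3$ generate distinct odd primes. Put
\[
b_i=\prod_{\varpi\in\mathcal{P}_i}\varpi,\qquad a_{ii'}=b_ib_{i'},\qquad \mathcal{P}_{ii'}=\mathcal{P}_i\cup\mathcal{P}_{i'}\qquad(i\ne i'),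
\]
and assume that $a_{12},a_{23},a_{13}$ are totally positive and congruent to $1$ modulo $4$. Their product is $(b_1b_2b_3)^2$ and each has an odd valuation, so Section~\ref{sec:biquad} applies to this triple. The congruence modulo $4$ keeps the primes above $2$ unramified, so that only the tame formula (S2) is needed.

Consider the following system, linear over $\mathbb{F}_2$. The unknowns are a vector $e=(e_\varpi)\in\mathbb{F}_2^{\mathcal{P}}$ and classes $\eta_{12},\eta_{23},\eta_{13}\in\mathcal{O}_D^\times/\mathcal{O}_D^{\times2}$. For each unordered pair $\{i,i'\}$ and each $\varpi\in\mathcal{P}_{ii'}$ there is one equation: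
\begin{equation}\label{eq:system}
[\eta_{ii'}/\varpi]+e_\varpi[-1/\varpi]+\sum_{\varpi'\in\mathcal{P}_{ii'},\ \varpi'\neq\varpi}(e_\varpi+e_{\varpi'})\,[\varpi'/\varpi]=0 .
\end{equation}
We call it the equation \emph{for $a_{ii'}$ at $\varpi$}. Besides the zero solution there is always the solution $\mathbf{s}$ with all $e_\varpi=1$ and all $\eta_{ii'}=-1$.

\begin{lemma}\label{lem:linear}
Condition \emph{(H)} holds for $(a_{12},a_{23},a_{13})$ if and only if $0$ and $\mathbf{s}$ are the only solutions of \eqref{eq:system}. Moreover, for each pair $\{i,i'\}$ the left sides of \eqref{eq:system}, summed over $\varpi\in\mathcal{P}_{ii'}$, add up to zero identically.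
\end{lemma}

\begin{proof}
Fix a pair and write $a=a_{ii'}$. By (S3), $F_a/D$ is unramified at the finite primes outside $\mathcal{P}_{ii'}$, and it is ramified at those in $\mathcal{P}_{ii'}$. Since $D$ has class number $1$, the classes satisfying condition (i) for $\Sigma(a)$ are exactly those of the elements
\[
\delta=\eta\prod_{\varpi\in\mathcal{P}_{ii'}}\varpi^{e_\varpi},\qquad \eta\in\mathcal{O}_D^\times,\quad e_\varpi\in\{0,1\},
\]
and the class of $\delta$ determines the exponents and the class of $\eta$ modulo $\mathcal{O}_D^{\times2}$. For such $\delta$, $(\delta,a)_v=1$ at real places by (S1) and at finite primes outside $\mathcal{P}_{ii'}$ by (S3). At $\varpi\in\mathcal{P}_{ii'}$ write $\delta=\varpi^{e_\varpi}\delta^\circ$ and $a=\varpi a^\circ$. In (S2) we have $\gamma=(-1)^{e_\varpi}\delta^\circ(a^\circ)^{-e_\varpi}$, and expanding $[\gamma/\varpi]$ gives the left side of \eqref{eq:system} with $\eta_{ii'}=\eta$. So $\delta\in\Sigma(a)$ if and only if the equations for $a$ hold, and (S4) gives the last assertion.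

Each $\varpi\in\mathcal{P}$ divides exactly two of the $a_{ii'}$. Hence a product $\delta_{12}\delta_{23}\delta_{13}$ of elements of the above form is a unit times a square if and only if the two exponents of each $\varpi$ agree. So the triples in the hypothesis of (H) correspond bijectively to the solutions of \eqref{eq:system}. The solutions $0$ and $\mathbf{s}$ give $\delta_{ii'}=1$ and $\delta_{ii'}=-a_{ii'}$. Conversely, if $\delta_{ii'}=(-a_{ii'})^{y_{ii'}}$ for all pairs, then $e$ is constant, equal to $y_{ii'}$, on $\mathcal{P}_{ii'}$. At most one $\mathcal{P}_i$ is empty, so one of the sets $\mathcal{P}_{ii'}$ meets the other two, all $y_{ii'}$ agree, and the solution is $0$ or $\mathbf{s}$.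
\end{proof}

\subsection*{The case $D=\mathbb{Q}$}

Let $D=\mathbb{Q}$ and let $\mathcal{P}$ consist of $t$ positive primes. There are $t+3$ unknowns, namely $t$ exponents and three signs, and $2t$ equations with three linear relations among them. The solution space has dimension at least $(t+3)-(2t-3)=6-t$, and (H) requires dimension $1$. So $t\ge5$, which explains the failure in Example~\ref{ex:fail}, where $t=3$. Also, each $a_{ii'}$ must have a prime factor congruent to $3$ modulo $4$, for otherwise $e=0$, $\eta_{ii'}=-1$ and the other two signs $+1$ form a solution. Five primes suffice.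

\begin{example}\label{ex:success}
Take $p_1=11$, $p_2=19$, $p_3=3$, all congruent to $3$ modulo $4$, and $\ell_1=5$, $\ell_2=13$. Put $b_1=p_1\ell_1$, $b_2=p_2\ell_2$, $b_3=p_3$, so that $a_{12}=13585$, $a_{23}=741$, $a_{13}=165$. The nonzero squares are $1,4$ modulo $5$ and $1,3,4,9,10,12$ modulo $13$. Hence $[-1/\ell_1]=[-1/\ell_2]=0$ and
\[
[p_1/\ell_1]=[p_2/\ell_1]=0,\quad[p_3/\ell_1]=1,\quad[p_1/\ell_2]=[p_2/\ell_2]=1,\quad[p_3/\ell_2]=0,
\]
and $[\ell_2/\ell_1]=[\ell_1/\ell_2]=1$. Write $X_i=e_{p_i}$, $y_1=e_{\ell_1}$, $y_2=e_{\ell_2}$. The four equations at $\ell_1,\ell_2$ involve no signs: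
\begin{equation}\label{eq:four}
\begin{array}{ll}
a_{12}\text{ at }\ell_1: & y_1+y_2=0,\\
a_{13}\text{ at }\ell_1: & y_1+X_3=0,\\
a_{23}\text{ at }\ell_2: & y_2+X_2=0,\\
a_{12}\text{ at }\ell_2: & (y_2+X_1)+(y_2+X_2)+(y_2+y_1)=0.
\end{array}
\end{equation}
So all five exponents are equal. Adding $\mathbf{s}$ if necessary, we may assume $e=0$. The equation for $a_{ii'}$ at $p_i$ then reads $[\eta_{ii'}/p_i]=0$, which forces $\eta_{ii'}=1$ because $p_i\equiv3\pmod4$. Thus (H) holds: every unit of $K=\mathbb{Q}(\sqrt{165},\sqrt{741})$ is a product of units of its quadratic subfields, and $\Lambda_K$ is an orthogonal sum of three lattices of rank $1$.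
\end{example}

Over $\mathbb{Q}$ the three quadratic subfields determine $K$, so this yields no counterexample. The construction over the cubic field keeps the five primes $p_1,p_2,p_3,\ell_1,\ell_2$ and the equations \eqref{eq:four}, and adds three conjugate primes that can be distributed among $b_1,b_2,b_3$ in two essentially different ways.

\section{The cubic field and the choice of primes}\label{sec:primes}

From now on $D=\mathbb{Q}(\theta)$ with $\theta=\zeta_7+\zeta_7^{-1}$, a root of $x^3+x^2-2x-1$. This field is cyclic of degree $3$ and discriminant $49$. Three properties of $D$ are used.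

\emph{Class number one.} The Minkowski bound is $\frac{3!}{3^3}\sqrt{49}=\frac{14}{9}<2$. This is the hypothesis of Lemma~\ref{lem:linear}.

\emph{The prime $2$ is inert,} since $x^3+x^2+1$ has no root in $\mathbb{F}_2$. With a single prime above $2$, the product formula determines the Hilbert symbol at $2$ from the symbols at the other places.

\emph{Units are detected by their signs.} Let $g$ generate $\operatorname{Gal}(D/\mathbb{Q})$, let $\iota\colon D\to\mathbb{R}$ send $\theta$ to $2\cos(2\pi/7)$, and put $v_j=\iota\circ g^{-j}$ for $j\in\mathbb{Z}/3$. For a unit $\eta$ define $\operatorname{sgn}(\eta)\in\mathbb{F}_2^3$ by $\operatorname{sgn}_j(\eta)=1$ if $v_j(\eta)<0$ and $0$ otherwise. The other two conjugates $2\cos(4\pi/7)$ and $2\cos(6\pi/7)$ are negative, so the unit $\eta_0=-\theta$ is negative exactly at $v_0$, and $\eta_j=g^j\eta_0$ is negative exactly at $v_j$. Thus $\operatorname{sgn}\colon\mathcal{O}_D^\times/\mathcal{O}_D^{\times2}\to\mathbb{F}_2^3$ is surjective. Both groups have order $8$, so it is an isomorphism.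

\subsection*{Reciprocity laws}

Over $\mathbb{Q}$, a prime $p\equiv3\pmod4$ detects the sign of a unit. Over $D$ there are three signs to detect, and the substitute is a totally positive prime element congruent to $\eta_j$ modulo $4$. Let $\kappa,\pi_1,\pi_2,\pi_3\in\mathcal{O}_D$ be totally positive generators of primes of degree one above distinct rational primes $q,p_1,p_2,p_3$ not dividing $14$, with
\[
\kappa\equiv1\pmod 4,\qquad\pi_i\equiv\eta_0\pmod4 .
\]
Put $\kappa_j=g^j\kappa$ and $\pi_{i,j}=g^j\pi_i\equiv\eta_j\pmod4$ for $j\in\mathbb{Z}/3$. The primes $q,p_i$ split completely, and by total positivity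
\[
q=\kappa_0\kappa_1\kappa_2\equiv1\pmod4,\qquad p_i=\pi_{i,0}\pi_{i,1}\pi_{i,2}\equiv N_{D/\mathbb{Q}}(-\theta)=-1\pmod4 .
\]
Let $\delta_{jj'}$ denote the Kronecker delta.

\begin{lemma}\label{lem:recip}
\begin{itemize}
\item[(R1)] For every unit $\eta$: $[\eta/\kappa_j]=0$ and $[\eta/\pi_{i,j}]=\operatorname{sgn}_j(\eta)$.
\item[(R2)] For $(i,j)\neq(i',j')$: $[\pi_{i,j}/\pi_{i',j'}]+[\pi_{i',j'}/\pi_{i,j}]=\delta_{jj'}$.
\item[(R3)] $[\kappa_j/\pi_{i,j'}]=[\pi_{i,j'}/\kappa_j]$, and $[\kappa_j/\kappa_{j'}]=[\kappa_{j'}/\kappa_j]$ for $j\ne j'$.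
\end{itemize}
\end{lemma}

\begin{proof}
For units $\eta,\eta'$ all symbols at odd primes are trivial, so (S4) and (S1) give $(\eta,\eta')_2=\prod_j(\eta,\eta')_{v_j}$; in particular $(\eta,\eta_j)_2=(-1)^{\operatorname{sgn}_j(\eta)}$ and $(\eta_{j'},\eta_j)_2=(-1)^{\delta_{jj'}}$. By (S3), the symbol at $2$ of two elements prime to $2$ depends only on their classes modulo $4$. So at $2$ we may replace $\pi_{i,j}$ by $\eta_j$ and $\kappa_j$ by $1$. Now let $\varpi$ be one of the elements $\kappa_j,\pi_{i,j}$ and apply (S4) to $(\alpha,\varpi)$, where $\alpha$ is a unit or another such element. The real symbols are trivial because $\varpi$ is totally positive. By (S2), the odd primes contribute $(-1)^{[\alpha/\varpi]}$ if $\alpha$ is a unit, and $(-1)^{[\alpha/\varpi]+[\varpi/\alpha]}$ otherwise. This must equal $(\alpha,\varpi)_2$, which gives all the claims.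
\end{proof}

Residue symbols are Galois invariant: $[g\alpha/g\varpi]=[\alpha/\varpi]$. Hence for $i\ne i'$ and $t\in\mathbb{Z}/3$ the number
\[
m_{ii'}(t)=[\pi_{i',j+t}/\pi_{i,j}]
\]
does not depend on $j$, and (R2) becomes
\begin{equation}\label{eq:transpose}
m_{i'i}(-t)=m_{ii'}(t)+\delta_{t,0}.
\end{equation}
Put $r_{ii'}=\sum_tm_{ii'}(t)$. By (R2) and invariance, $[\pi_{i,j+1}/\pi_{i,j}]=[\pi_{i,j}/\pi_{i,j+1}]=[\pi_{i,j-1}/\pi_{i,j}]$, and this value $s_i$ does not depend on $j$. So $[\pi_{i,j'}/\pi_{i,j}]=s_i$ for all $j\ne j'$. The same argument with (R3) gives a constant $s$ with $[\kappa_{j'}/\kappa_j]=s$ for all $j\neq j'$. The numbers $s_i$ and $s$ compare a prime with its own conjugates, so they are not determined by a Frobenius element in an extension fixed before the prime is chosen. We do not control them, and the other choices are made so that their values do not matter.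

The exponents at the primes above $p_i$ form a vector in $\mathbb{F}_2^3$, indexed by $\mathbb{Z}/3$. Let $\rho$ be the shift $(\rho x)_j=x_{j+1}$ and let $U_0$ be the subspace of vectors with coordinate sum $0$. On $U_0$ we have $1+\rho+\rho^2=0$, so both $\rho$ and $\rho+1=\rho^2$ are invertible there. Put
\[
T_{ii'}=\sum_tm_{ii'}(t)\rho^t,\qquad\text{so that}\qquad (T_{ii'}x)_j=\sum_{j'}[\pi_{i',j'}/\pi_{i,j}]\,x_{j'} .
\]
In Section~\ref{sec:H} operators $T_{ii'}+c$ appear, with $c\in\mathbb{F}_2$ depending on the uncontrolled $s_i$. We shall arrange $T_{ii'}=\rho$ on $U_0$, so that they are invertible for both values of $c$.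

\subsection*{Prescribing symbols}

\begin{lemma}\label{lem:cheb}
Let $\alpha_0\in\mathcal{O}_D^\times$, let $\varpi_1,\dots,\varpi_w$ generate distinct odd primes of $D$, and let $\epsilon_1,\dots,\epsilon_w\in\mathbb{F}_2$. There are infinitely many primes of degree one with a totally positive generator $\pi\equiv\alpha_0\pmod4$ such that $[\varpi_\nu/\pi]=\epsilon_\nu$ for all $\nu$.
\end{lemma}

\begin{proof}
The ray class group modulo $4\infty$ is the group of ideals prime to $2$ modulo the ideals $(\beta)$ with $\beta$ totally positive and $\beta\equiv1\pmod4$ in the localization at $2$. The Artin map identifies it with $\operatorname{Gal}(\mathcal{H}/D)$ for the ray class field $\mathcal{H}$, which is unramified outside $2\infty$. Let $\alpha=\alpha_0+4M$ with an integer $M$ so large that $\alpha$ is totally positive. A prime in the ray class of $(\alpha)$ has a generator $\alpha\beta$ that is totally positive and congruent to $\alpha_0$ modulo $4$. Let $E=D(\sqrt{\varpi_1},\dots,\sqrt{\varpi_w})$. A nonempty product of distinct $\varpi_\nu$ has odd valuation at an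 odd prime, so its square root generates an extension ramified there. Therefore $[E:D]=2^w$, and no quadratic subextension of $E/D$ lies in $\mathcal{H}$, so $E\cap\mathcal{H}=D$ and $\operatorname{Gal}(E\mathcal{H}/D)=\operatorname{Gal}(E/D)\times\operatorname{Gal}(\mathcal{H}/D)$. Take the element that acts on $\sqrt{\varpi_\nu}$ by $(-1)^{\epsilon_\nu}$ and on $\mathcal{H}$ as the class of $(\alpha)$. By the Chebotarev density theorem it is the Frobenius of a set of primes of positive density, and the primes of degree greater than one have density zero.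
\end{proof}

Fix $B>7$. All primes below lie above distinct rational primes larger than $B$; each choice excludes only finitely many primes. Using Lemma~\ref{lem:cheb}, choose $\kappa$ (with $\alpha_0=1$ and $w=0$), and then $\pi_1,\pi_2,\pi_3$ in this order (with $\alpha_0=\eta_0$) such that $[\kappa_j/\pi_i]=0$ for all $i,j$ and
\[
(m_{21}(t))_{t=0,1,2}=(0,1,0),\qquad(m_{31}(t))_{t=0,1,2}=(0,1,0),\qquad(m_{32}(t))_{t=0,1,2}=(1,0,1).
\]
For $i>i'$, $m_{ii'}(t)=[\pi_{i',t}/\pi_i]$ is a symbol of an element chosen before $\pi_i$, so the lemma applies. By invariance and (R3),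
\begin{equation}\label{eq:decouple}
[\kappa_j/\pi_{i,j'}]=[\pi_{i,j'}/\kappa_j]=0\qquad\text{for all }i,j,j'.
\end{equation}
By \eqref{eq:transpose}, $(m_{12}(t))_t=(m_{13}(t))_t=(1,0,1)$ and $(m_{23}(t))_t=(0,1,0)$. The triple $(0,1,0)$ gives the operator $\rho$, and $(1,0,1)$ gives $1+\rho^2$, which equals $\rho$ on $U_0$. Hence
\begin{equation}\label{eq:T}
T_{ii'}=\rho\text{ on }U_0\ \ (i\ne i'),\qquad r_{21}=r_{31}=r_{23}=1,\qquad r_{12}=r_{13}=r_{32}=0 .
\end{equation}

Finally choose rational primes $\ell_1,\ell_2$ congruent to $1$ modulo $4$ and to $3$ modulo $7$, with the following Legendre symbols $[\ell/p]$ in additive notation: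
\begin{equation}\label{eq:table}
\begin{array}{c|ccccc}
 & p_1&p_2&p_3&q&\ell_1\\\hline
\ell_1&0&0&1&1&\\
\ell_2&1&1&0&0&1
\end{array}
\end{equation}
These are congruence conditions to coprime moduli, so Dirichlet's theorem provides $\ell_1$ and then $\ell_2$. Since $\ell_\nu\equiv1\pmod4$, quadratic reciprocity makes all these symbols symmetric. Apart from the column of $q$, this is the pattern of Example~\ref{ex:success}.

The class of $3$ generates $(\mathbb{Z}/7)^\times/\{\pm1\}$, so each $\ell\in\{\ell_1,\ell_2\}$ is inert in $D$. In the residue field $\mathbb{F}_{\ell^3}$ we have $\alpha^{(\ell^3-1)/2}=(\alpha^{1+\ell+\ell^2})^{(\ell-1)/2}$, so the symbol of $\alpha$ at $\ell\mathcal{O}_D$ is the Legendre symbol of $N_{D/\mathbb{Q}}(\alpha)$ modulo $\ell$. For a rational integer $\alpha$ the norm is $\alpha^3$, so the notation $[\alpha/\ell]$ is unambiguous. At a prime of degree one the residue field is the prime field. Altogether, for $\ell\in\{\ell_1,\ell_2\}$ and units $\eta$,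
\begin{equation}\label{eq:inert}
[\pi_{i,j}/\ell]=[\ell/\pi_{i,j}]=[\ell/p_i],\qquad[\kappa_j/\ell]=[\ell/\kappa_j]=[\ell/q],\qquad[\eta/\ell]=[\pm1/\ell]=0 .
\end{equation}

\section{The fields and the proof of Theorem~\ref{thm:main}}\label{sec:fields}

For a bijection $\sigma\colon\{1,2,3\}\to\mathbb{Z}/3$ put
\[
b_1=p_1\ell_1\,\kappa_{\sigma(1)},\qquad b_2=p_2\ell_2\,\kappa_{\sigma(2)},\qquad b_3=p_3\,\kappa_{\sigma(3)},
\]
and $a_{ii'}^\sigma=b_ib_{i'}$, $K_\sigma=D\bigl(\sqrt{a^\sigma_{12}},\sqrt{a^\sigma_{23}}\bigr)$. Each $b_i$ is a product of totally positive prime elements, taken from the fourteen elements $\pi_{i,j},\ell_1,\ell_2,\kappa_j$, and $b_i\equiv-1\pmod4$. So the $a^\sigma_{ii'}$ are totally positive and congruent to $1$ modulo $4$, we are in the setting of Section~\ref{sec:linear}, and $K_\sigma$ is totally real of degree $12$. The next section proves: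

\begin{proposition}\label{prop:H}
For every $\sigma$, condition \emph{(H)} holds for $(a^\sigma_{12},a^\sigma_{23},a^\sigma_{13})$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K_1=K_\sigma$ and $K_2=K_\tau$, where $(\sigma(1),\sigma(2),\sigma(3))=(0,1,2)$ and $(\tau(1),\tau(2),\tau(3))=(1,0,2)$. The two fields differ by exchanging $\kappa_0$ and $\kappa_1$, a transposition, while the Galois group only rotates the $\kappa_j$. For $\{i,i',i''\}=\{1,2,3\}$ we have
\begin{equation}\label{eq:radicand}
a^\sigma_{ii'}=n_{ii'}\,q/\kappa_{\sigma(i'')},\qquad n_{12}=p_1p_2\ell_1\ell_2,\quad n_{23}=p_2p_3\ell_2,\quad n_{13}=p_1p_3\ell_1,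
\end{equation}
and the same with $\tau$ in place of $\sigma$.

\emph{Isometry.} By \eqref{eq:radicand}, $a^\tau_{ii'}=g^{\tau(i'')-\sigma(i'')}a^\sigma_{ii'}$. By Propositions~\ref{prop:H} and~\ref{prop:split}, both lattices split as orthogonal sums of four pieces, and by Lemma~\ref{lem:orth}(iii) corresponding pieces are isometric. Hence $\Lambda_{K_1}\cong\Lambda_{K_2}$.

\emph{Non-isomorphism.} Let $\varphi\colon K_\sigma\to K_\tau$ be an isomorphism. Since $D/\mathbb{Q}$ is Galois, $\varphi(D)=D$ and $\varphi|_D=g^t$ for some $t$. Then $g^t$ maps the Kummer group of $K_\sigma/D$ onto that of $K_\tau/D$. The class $g^ta^\sigma_{ii'}=n_{ii'}q/\kappa_{\sigma(i'')+t}$ has odd valuation above $p_i$ and $p_{i'}$, so it must be the class of $a^\tau_{ii'}$. Comparing valuations above $q$ gives $\tau(i'')=\sigma(i'')+t$ for each $i''$. But $i''=3$ gives $t=0$ and $i''=1$ gives $t=1$, a contradiction.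

\emph{Invariants.} For a biquadratic extension $K/D$ with intermediate fields $F_i$ and quadratic characters $\chi_i$, we have $\zeta_{F_i}=\zeta_DL(s,\chi_i)$ and $\zeta_K=\zeta_D\prod_iL(s,\chi_i)=\zeta_D\prod_i(\zeta_{F_i}/\zeta_D)$. The intermediate fields of $K_1$ and $K_2$ are pairwise isomorphic, so $\zeta_{K_1}=\zeta_{K_2}$. The extension $F_a/D$ for $a=a^\sigma_{ii'}$ is ramified exactly at the primes dividing $a$, tamely, so its relative discriminant is $(a)$. By the conductor--discriminant formula, the relative discriminant of $K_\sigma/D$ is generated by $(b_1b_2b_3)^2=(p_1p_2p_3\ell_1\ell_2q)^2$, so both fields have discriminant $d=7^8(p_1p_2p_3\ell_1\ell_2q)^6$. The residue of $\zeta_K$ at $s=1$ is $2^{11}h_KR_K/\sqrt d$ by the class number formula, so the products $h_KR_K$ agree. The regulators agree because the covolumes do, and hence so do the class numbers.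

\emph{Infinitely many pairs.} Both fields are ramified at $q>B$. Taking $B$ larger than all primes ramified in the pairs already constructed produces a new pair.
\end{proof}

\begin{remark}
The non-isomorphism argument with $\tau=\sigma$ gives $t=0$: every automorphism of $K_\sigma$ fixes $D$. So $K_\sigma$ has four automorphisms and is not Galois over $\mathbb{Q}$, and there is no conflict with result (b) of the introduction.
\end{remark}

\section{Solving the system over the cubic field}\label{sec:H}

\begin{proof}[Proof of Proposition~\ref{prop:H}]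
Fix $\sigma$ and drop it from the notation. Let $(e,\eta_{12},\eta_{23},\eta_{13})$ be a solution of \eqref{eq:system}; by Lemma~\ref{lem:linear} we must show that it is $0$ or $\mathbf{s}$. Write $y_\nu=e_{\ell_\nu}$, $f_j=e_{\kappa_j}$, $x_i=(x_{i,j})_j\in\mathbb{F}_2^3$ with $x_{i,j}=e_{\pi_{i,j}}$, and $X_i=\sum_jx_{i,j}$. Adding $\mathbf{s}$ if necessary, we assume $y_1=0$ and show that the solution is zero. The equations are taken in the order $\kappa$, $\ell$, $\pi$; each group simplifies the next.

\emph{Step 1: the equations at the $\kappa_j$.} Let $a\in\{a_{12},a_{13}\}$, so that $\ell_1\mid a$, and let $\kappa_j,\kappa_{j'}$ be the two conjugates of $\kappa$ dividing $a$. In the equation for $a$ at $\kappa_j$, the unit terms vanish by (R1), the terms with $\pi$ vanish by \eqref{eq:decouple}, and the term with $\ell_2$, if present, vanishes because $[\ell_2/q]=0$. Since $[\ell_1/q]=1$, the equations at $\kappa_j$ and $\kappa_{j'}$ are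
\[
(f_j+f_{j'})s+(f_j+y_1)=0,\qquad(f_j+f_{j'})s+(f_{j'}+y_1)=0 .
\]
Their sum gives $f_j=f_{j'}$, which removes $s$, and then $f_j=f_{j'}=y_1=0$. Each $\kappa_j$ divides $a_{12}$ or $a_{13}$, so $f_0=f_1=f_2=0$.

\emph{Step 2: the equations at $\ell_1,\ell_2$.} Let $\ell\mid a_{ii'}$, with exponent $y$. By \eqref{eq:inert} the unit terms vanish. The two conjugates of $\kappa$ contribute $2y[\ell/q]=0$. The three primes above $p_i$ contribute $\sum_j(y+x_{i,j})[\ell/p_i]=(y+X_i)[\ell/p_i]$, as if $p_i$ were a single prime with exponent $X_i$; the same holds for $p_{i'}$. With the values \eqref{eq:table}, the four equations at $\ell_1,\ell_2$ are therefore exactly \eqref{eq:four}. Hence $y_2=X_1=X_2=X_3=y_1=0$; in particular $x_1,x_2,x_3\in U_0$.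

\emph{Step 3: the equations at the $\pi_{i,j}$.} This step has no analogue over $\mathbb{Q}$. Consider the equation for $a_{ii'}$ at $\pi_{i,j}$ term by term.
\begin{itemize}
\item By (R1), the unit terms give $\operatorname{sgn}_j(\eta_{ii'})+x_{i,j}$.
\item The other two primes above $p_i$ give $s_i\sum_{j'\ne j}(x_{i,j}+x_{i,j'})=s_i\sum_{j'\neq j}x_{i,j'}=s_ix_{i,j}$, since $X_i=0$.
\item The primes above $p_{i'}$ give $r_{ii'}x_{i,j}+(T_{ii'}x_{i'})_j=r_{ii'}x_{i,j}+(\rho x_{i'})_j$, by \eqref{eq:T}.
\item Each $\ell\in\{\ell_1,\ell_2\}$ dividing $a_{ii'}$ has exponent $0$ and gives $x_{i,j}[\ell/p_i]$.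
\item The conjugates of $\kappa$ give $0$ by \eqref{eq:decouple}.
\end{itemize}
The three equations for $j\in\mathbb{Z}/3$ form one vector equation
\begin{equation}\label{eq:vector}
\operatorname{sgn}(\eta_{ii'})+c_{ii'}x_i+\rho x_{i'}=0,\qquad c_{ii'}=1+s_i+r_{ii'}+\sum_{\ell\mid a_{ii'}}[\ell/p_i]\in\mathbb{F}_2,
\end{equation}
valid for every ordered pair $(i,i')$, with $\eta_{ii'}=\eta_{i'i}$. Adding the equations for $(i,i')$ and $(i',i)$ eliminates the unknown unit:
\begin{equation}\label{eq:pair}
(\rho+c_{ii'})\,x_i=(\rho+c_{i'i})\,x_{i'} .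
\end{equation}
Recall that $a_{12}$ is divisible by $\ell_1\ell_2$, $a_{23}$ by $\ell_2$ only, and $a_{13}$ by $\ell_1$ only. From \eqref{eq:T} and \eqref{eq:table},
\[
\begin{aligned}
c_{12}&=1+s_1+0+(0+1)=s_1, & c_{13}&=1+s_1+0+0=s_1+1,\\
c_{21}&=1+s_2+1+(0+1)=s_2+1, & c_{23}&=1+s_2+1+1=s_2+1,\\
c_{32}&=1+s_3+0+0=s_3+1, & c_{31}&=1+s_3+1+1=s_3+1.
\end{aligned}
\]
Since $c_{21}=c_{23}$ and $c_{32}=c_{31}$, the three equations \eqref{eq:pair} link up in a cycle:
\[
(\rho+c_{12})x_1=(\rho+c_{21})x_2=(\rho+c_{23})x_2=(\rho+c_{32})x_3=(\rho+c_{31})x_3=(\rho+c_{13})x_1 .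
\]
Comparing the two ends gives $(c_{12}+c_{13})x_1=0$, and $c_{12}+c_{13}=1$, so $x_1=0$. Then every term in the chain is zero, and $\rho+c$ is invertible on $U_0$ for $c\in\mathbb{F}_2$, so $x_2=x_3=0$. Now \eqref{eq:vector} gives $\operatorname{sgn}(\eta_{ii'})=0$, and since $\operatorname{sgn}$ is injective on $\mathcal{O}_D^\times/\mathcal{O}_D^{\times2}$, each $\eta_{ii'}$ is trivial. The solution is zero.
\end{proof}

\begin{remark}
The values $r_{ii'}$ in \eqref{eq:T} serve only to make the cycle in Step~3 inconsistent. If $c_{12}=c_{13}$ held along with $c_{21}=c_{23}$ and $c_{32}=c_{31}$, then any nonzero $x_1\in U_0$ would determine $x_2,x_3\in U_0$ by \eqref{eq:pair} and units $\eta_{ii'}$ by \eqref{eq:vector}. With $y_\nu=f_j=0$ the equations at the $\ell_\nu$ and $\kappa_j$ would hold as well, and (H) would fail.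
\end{remark}

\section{Rational isometry and small degrees}\label{sec:rational}

For the fields of Theorem~\ref{thm:main}, Lemma~\ref{lem:orth} alone shows that $\Lambda_{K_1}\otimes\mathbb{Q}$ and $\Lambda_{K_2}\otimes\mathbb{Q}$ are isometric, meaning that some $\mathbb{Q}$-linear bijection preserves the real-valued inner products. We now describe rational isometry in general by Galois-theoretic data.

Let $K_1,K_2\subset\mathbb{R}$ be totally real fields of degree $n\ge2$, let $L\subset\mathbb{R}$ be the compositum of their normal closures, which is totally real, and let $G=\operatorname{Gal}(L/\mathbb{Q})$. Let $H_i\subset G$ be the subgroup fixing $K_i$; the cosets in $G/H_i$ are the real embeddings of $K_i$. Give $\mathbb{Q}[G/H_i]$ the form for which the cosets are orthonormal, and let $A_i\subset\mathbb{Q}[G/H_i]$ be the subspace of elements with coefficient sum zero.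

\begin{theorem}\label{thm:rational}
\begin{itemize}
\item[(1)] Unconditionally, a $\mathbb{Q}[G]$-linear isometry $A_1\to A_2$ induces an isometry $\Lambda_{K_1}\otimes\mathbb{Q}\to\Lambda_{K_2}\otimes\mathbb{Q}$.
\item[(2)] Assume the weak Schanuel conjecture. If $\Lambda_{K_1}\otimes\mathbb{Q}$ and $\Lambda_{K_2}\otimes\mathbb{Q}$ are isometric (for example if $\Lambda_{K_1}\cong\Lambda_{K_2}$), then $A_1$ and $A_2$ are isometric as quadratic $\mathbb{Q}[G]$-modules. In particular $\mathbb{Q}[G/H_1]\cong\mathbb{Q}[G/H_2]$ and $\zeta_{K_1}=\zeta_{K_2}$.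
\end{itemize}
\end{theorem}

The idea is to lift the real number $\|\operatorname{Log}u\|^2$ to a formal sum of squares of conjugate units. Weak Schanuel says that the lift loses nothing, and a symmetric tensor remembers the subspace that supports it.

We recall the linear algebra. Let $W$ be a finite-dimensional $\mathbb{Q}$-space. An element $t\in\operatorname{Sym}^2W$ corresponds to the linear map $t^\sharp\colon W^*\to W$ determined by linearity in $t$ and $(w^2)^\sharp(\lambda)=\lambda(w)w$, and $t^\sharp$ determines $t$. For $f\colon W\to W'$ linear, $f(t)^\sharp=f\circ t^\sharp\circ f^*$. So the image of $f(t)^\sharp$ lies in $f(W)$, with equality if $f$ is injective and $t^\sharp$ is bijective, since $f^*$ is then surjective. If $W$ carries a nondegenerate symmetric form $\langle\ ,\ \rangle$, its \emph{inverse tensor} is the $t$ with $t^\sharp(\langle w,\cdot\rangle)=w$ for all $w$. A linear bijection between two such spaces is an isometry if and only if it matches the inverse tensors.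

\begin{proof}[Proof of Theorem~\ref{thm:rational}]
Let $M=(\mathcal{O}_L^\times/\pm1)\otimes\mathbb{Q}$, written additively, and $V_i=M^{H_i}$. If $u\in V_i$, then $u=|H_i|^{-1}\sum_{h\in H_i}hu$ is a rational multiple of a norm to $K_i$, so $V_i=\mathcal{O}_{K_i}^\times\otimes\mathbb{Q}$, which $\operatorname{Log}_{K_i}$ identifies with $\Lambda_{K_i}\otimes\mathbb{Q}$.

The $G$-maps $\mathbb{Q}[G/H_i]\to M$ are the maps $\gamma H_i\mapsto \gamma u$ with $u\in V_i$. Each of them kills the sum of all cosets, because units have norm $\pm1$. So it equals $f_u\circ\operatorname{pr}_i$, where $\operatorname{pr}_i$ is the orthogonal projection onto $A_i$, for a unique $f_u\in\operatorname{Hom}_G(A_i,M)$, and $u\mapsto f_u$ is an isomorphism $V_i\cong\operatorname{Hom}_G(A_i,M)$.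

The inverse tensor of $\mathbb{Q}[G/H_i]$ is $q_i=\sum_{\tau\in G/H_i}\tau^2$. Its image $\bar q_i=\operatorname{pr}_i(q_i)$ is the inverse tensor of $A_i$: for $w\in A_i$, the pullback of $\langle w,\cdot\rangle$ under $\operatorname{pr}_i$ is $\langle w,\cdot\rangle$, which $q_i^\sharp$ sends to $w=\operatorname{pr}_i(w)$. For $u\in V_i$ put
\[
Q_i(u)=\sum_{\tau\in G/H_i}(\tau u)^2=f_u(\bar q_i)\in\operatorname{Sym}^2M .
\]
The $\mathbb{Q}$-linear map $\log|\cdot|\colon M\to\mathbb{R}$ extends to a ring homomorphism $\Phi\colon\operatorname{Sym}_{\mathbb{Q}}(M)\to\mathbb{R}$, and $\Phi(Q_i(u))=\sum_\tau(\log|\tau u|)^2=\|\operatorname{Log}_{K_i}u\|^2$.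

(1) Let $\psi\colon A_1\to A_2$ be a $G$-isometry, so $\psi(\bar q_1)=\bar q_2$. The map $f\mapsto f\circ\psi^{-1}$ defines a linear bijection $\varphi\colon V_1\to V_2$ with $Q_2(\varphi u)=f_u\psi^{-1}(\bar q_2)=Q_1(u)$. Applying $\Phi$ shows that $\varphi$ preserves lengths.

(2) A unit $u\in L\subset\mathbb{R}$ with $|u|=1$ is $\pm1$, so $\log|\cdot|$ is injective on $M$. By weak Schanuel, the logarithms of a basis of $M$ consisting of positive units are algebraically independent, so $\Phi$ is injective. This is the only use of the hypothesis. An isometry $\varphi\colon V_1\to V_2$ therefore satisfies $Q_1(u)=Q_2(\varphi u)$ in $\operatorname{Sym}^2M$ for all $u\in V_1$.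

We need one $u$ with $f_u$ injective. By Dirichlet's theorem, $u\mapsto\sum_{\gamma\in G}\log|\gamma^{-1}u|\,\gamma$ induces a $G$-isomorphism from $M\otimes\mathbb{R}$ onto the sum-zero hyperplane of $\mathbb{R}[G]$. So $M\oplus\mathbb{Q}$ and $\mathbb{Q}[G]$ have the same character and are isomorphic. The map $\gamma H_1\mapsto\sum_{h\in H_1}\gamma h$ embeds $\mathbb{Q}[G/H_1]$, and with it $A_1$, in $\mathbb{Q}[G]\cong M\oplus\mathbb{Q}$. The kernel of the projection of $A_1$ to $M$ consists of $G$-invariant elements, and $A_1^G=0$ since $G$ is transitive on $G/H_1$. This gives an injective $f_u\in\operatorname{Hom}_G(A_1,M)$.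

For this $u$, the image of $Q_1(u)^\sharp$ is $f_u(A_1)$, of dimension $n-1$. As $Q_1(u)=f_{\varphi u}(\bar q_2)$, this image lies in $f_{\varphi u}(A_2)$, of dimension at most $n-1$. Hence $f_{\varphi u}$ is injective with the same image as $f_u$, and $\psi=f_{\varphi u}^{-1}\circ f_u\colon A_1\to A_2$ is a $G$-isomorphism. From $f_{\varphi u}(\psi(\bar q_1))=f_u(\bar q_1)=f_{\varphi u}(\bar q_2)$ and the injectivity of $f_{\varphi u}$ on $\operatorname{Sym}^2A_2$ we get $\psi(\bar q_1)=\bar q_2$, so $\psi$ is an isometry. Adding the trivial module gives $\mathbb{Q}[G/H_1]\cong\mathbb{Q}[G/H_2]$. Since $\zeta_{K_i}$ is the Artin $L$-function of the permutation representation on $G/H_i$, it follows that $\zeta_{K_1}=\zeta_{K_2}$.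
\end{proof}

\begin{corollary}\label{cor:small}
Assume the weak Schanuel conjecture. Two totally real fields of degree at most $6$ with isometric log unit lattices are isomorphic.
\end{corollary}

\begin{proof}
Degree $1$ is trivial. Otherwise Theorem~\ref{thm:rational}(2) gives equal zeta functions, and number fields of degree at most $6$ with equal zeta functions are isomorphic by Perlis \cite{Perlis}.
\end{proof}

We do not determine the smallest degree of a counterexample to the conjecture. By Theorem~\ref{thm:main} and Corollary~\ref{cor:small}, under weak Schanuel it lies between $7$ and $12$.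

\begin{thebibliography}{9}

\bibitem{Cruz}
Jos\'e Cruz, \emph{Classification of totally real number fields via their zeta function, regulator, and log unit lattice}, arXiv:2512.03432 (2025).

\bibitem{Perlis}
R. Perlis, \emph{On the equation $\zeta_K(s)=\zeta_{K'}(s)$}, J. Number Theory 9 (1977).

\end{thebibliography}
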